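# Successive minimum spanning trees: the $k$-th tree costs $2k-1+o(1)$

## 1. Two trees inside $K_4$

Take four vertices $a,b,c,d$ and give the six edges of $K_4$ the weights
$$ab:1,\quad bc:2,\quad ac:3,\quad cd:4,\quad bd:5,\quad ad:6 .$$
Kruskal's algorithm goes through the edges in increasing order and accepts an edge when its endpoints are not yet connected. It accepts $ab$ and $bc$, rejects $ac$, and accepts $cd$. So the minimum spanning tree is $T_1=\{ab,bc,cd\}$, of weight $7$. Delete it. The remaining edges $ac,bd,ad$ form the path $c\,a\,d\,b$, which is a spanning tree, so the second minimum spanning tree is $T_2=\{ac,bd,ad\}$, of weight $14$.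

Both trees can be found in a single pass. Keep two forests $F_1,F_2$, and offer each edge in increasing order first to $F_1$; if $F_1$ rejects it because its endpoints are already connected there, offer it to $F_2$. The pass reads $ab\to F_1$, $bc\to F_1$, $ac\to F_2$, $cd\to F_1$, $bd\to F_2$, $ad\to F_2$. The edges rejected by $F_1$ are exactly the edges outside $T_1$, in increasing order, so $F_2$ is running Kruskal's algorithm on $K_4\setminus T_1$.

The second tree need not exist: if the three cheapest edges are $ab,ac,ad$, then $T_1$ is a star and the vertex $a$ has no edge left.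

Now let $n$ be large, and give the edges of $K_n$ independent random weights $X_e$, all uniform on $(0,1)$ or all exponential with mean $1$. Let $T_1$ be the minimum spanning tree, and for $k\ge2$ let $T_k$ be the minimum spanning tree of $K_n$ with the edges of $T_1,\dots,T_{k-1}$ deleted; it may fail to exist, with small probability. Write $w(T_k)$ for its total weight. It is known that for fixed $k$, $w(T_k)$ converges in probability as $n\to\infty$ to a constant $\gamma_k$, the same for both weight distributions, that $\gamma_1=\zeta(3)$, and that $2k-2\sqrt k<\gamma_k<2k+2\sqrt k$ for every $k\ge1$. What is $\gamma_k$ for large $k$, to within $o(1)$?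

A count suggests an answer. Use uniform weights and put $a=2k/n$. Every $x\ge 0$ satisfies $x\ge a-(a-x)_+$. Sum this over the $k(n-1)$ edges of $T_1,\dots,T_k$:
$$\sum_{i\le k}w(T_i)\ \ge\ k(n-1)\frac{2k}n-\sum_{e}(a-X_e)_+ ,$$
where the last sum is over all edges of $K_n$. It has mean $\binom n2\frac{a^2}2=k^2\frac{n-1}n$ and variance at most $\binom n2\frac{a^3}3\to0$. Hence $\sum_{i\le k}\gamma_i\ge 2k^2-k^2=k^2$. If this bound were nearly sharp, one would guess $\gamma_k\approx k^2-(k-1)^2=2k-1$. This is the conjecture in Svante Janson and Gregory B. Sorkin, "Successive minimum spanning trees", arXiv:1906.01533 (2019), the source of the problem, and it is true.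

**Theorem 1.** $\gamma_k=2k-1+o(1)$ as $k\to\infty$.

The first thing to try is to control the sums $\sum_{i\le k}\gamma_i$ and subtract. This cannot work by itself, even if we knew the sums to within $O(1)$: the sequence $2k-1-(-1)^k$ has partial sums equal to $k^2+1$ for odd $k$ and to $k^2$ for even $k$. We need something about how the $k$-th stage produces the next.

## 2. The first tree by hand, and what the second forest sees

Use $\mathrm{Exp}(1)$ weights and let the edge $e$ arrive at time $s_e=nX_e$, so that edges arrive at rate $1/n$. At time $t$ the arrived edges form a random graph with edge probability $1-e^{-t/n}$, and $F_1(t)$ has the same components. The textbook fact is that the largest component has about $\rho_1(t)n$ vertices and all others are $o(n)$, where $\rho_1(t)$ is the largest solution of $h=1-e^{-th}$. (We reprove it in Section 6.) For $t\le1$ it is $0$. For $t>1$ it is the inverse function of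
$$\varphi(h)=\frac{-\log(1-h)}h,\qquad 0<h<1,$$
which increases from $1$ to $\infty$. So $\rho_1(t)<h$ if and only if $t<\varphi(h)$.

About $\frac12n^2(1-\rho_1(t)^2)$ pairs are not connected in $F_1(t)$, and each arrives at rate $1/n$. So about $\frac n2(1-\rho_1(t)^2)\,dt$ edges join $F_1$ during $dt$, each of weight $t/n$. Since $1-\rho_1(t)^2=\int_0^12h\,1_{t<\varphi(h)}dh$, this gives the total weight
$$\frac12\int_0^\infty t(1-\rho_1^2)\,dt=\frac12\int_0^1h\,\varphi(h)^2dh=\frac12\int_0^1\frac{\log^2(1-h)}h\,dh=\frac12\sum_{j\ge1}\int_0^1x^{j-1}\log^2x\,dx=\sum_{j\ge1}\frac1{j^3}=\zeta(3),$$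
and the number of edges, divided by $n$, is
$$\frac12\int_0^\infty(1-\rho_1^2)\,dt=\int_0^1h\,\varphi(h)\,dh=\int_0^1-\log(1-h)\,dh=1,$$
as it must be for a tree with $n-1$ edges.

Now look at the second forest. A vertex $v$ joins the giant component of $F_1$ at some time $\tau(v)$, and the fraction of vertices with $\tau(v)\le t$ is about $\rho_1(t)$. Most connected pairs $u,v$ became connected at about the time $\tau(u)\vee\tau(v)$ (we write $\vee,\wedge$ for maximum and minimum), and only after that moment is the edge $uv$ passed on to $F_2$. So at time $t$ the graph offered to $F_2$ should look like a random graph with edge probabilities about $(t-\tau(u)\vee\tau(v))_+/n$. Its giant component has some fraction $\rho_2(t)$, and the same mechanism leads from $\rho_{k-1}$ to $\rho_k$. Moreover $F_k$ accepts an arriving pair when it is connected in $F_{k-1}$ but not in $F_k$, which suggests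
$$\gamma_k=\frac12\int_0^\infty t\,\big(\rho_{k-1}(t)^2-\rho_k(t)^2\big)\,dt .$$
Section 3 defines the map $\rho_{k-1}\mapsto\rho_k$ as an operator $\Phi$ on functions. Sections 4 and 5 study $\Phi$, Section 6 proves the connection with the forests, and after that everything is analysis.

## 3. The operator $\Phi$

**Definition (profiles).** $\mathcal D$ is the set of right-continuous nondecreasing $\rho:\mathbb R\to[0,1]$ with $\rho=0$ on some $(-\infty,x_0)$ and $\rho(\infty)=1$. The quantile function of $\rho$ is $\tau(p)=\inf\{t:\rho(t)\ge p\}$, $0<p<1$.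

The quantile function is nondecreasing and left-continuous, $\tau\ge x_0$, and $\tau(p)\le s\iff p\le\rho(s)$. Think of $p$ as a vertex and of $\tau(p)$ as the time at which it joins the giant of the previous forest. For $\rho_0=1_{[0,\infty)}$ we have $\tau\equiv0$.

**Definition (kernel and operator).** For $\rho\in\mathcal D$ and $t\in\mathbb R$ put
$$\kappa_t(p,q)=(t-\tau(p\vee q))_+=\int_{-\infty}^t1_{p\le\rho(s)}1_{q\le\rho(s)}\,ds,\qquad T_tf(p)=\int_0^1\kappa_t(p,q)f(q)\,dq .$$

Then $0\le\kappa_t\le(t-x_0)_+$, so $T_t$ is a Hilbert–Schmidt operator on $L^2(0,1)$: it is compact and self-adjoint. From the integral form of $\kappa_t$,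
$$T_tf(p)=\int_{\tau(p)}^t\Big(\int_0^{\rho(u)}f\Big)du\quad\text{if }\tau(p)<t,\qquad T_tf(p)=0\quad\text{if }\tau(p)\ge t,\tag{3.1}$$
and $\langle f,T_tf\rangle=\int_{-\infty}^t\big(\int_0^{\rho(s)}f\big)^2ds$. So $T_t$ is positive semidefinite and, by the Cauchy–Schwarz inequality,
$$\|T_t\|\le\int_{-\infty}^t\rho(s)\,ds.\tag{3.2}$$

**Definition (solutions, and the operator $\Phi$).** For a bounded nonnegative symmetric kernel with operator $T$, a solution is a measurable $h:(0,1)\to[0,1]$ with $h=1-e^{-Th}$ everywhere. The maximal solution is the decreasing limit of the iterates of $F(f)=1-e^{-Tf}$ started from $f\equiv1$. Let $h_t$ be the maximal solution for $\kappa_t$, and put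
$$g_t=1-h_t=e^{-T_th_t},\qquad(\Phi\rho)(t)=r(t)=\int_0^1h_t(p)\,dp .$$

The map $F$ is monotone and $F(1)\le1$, so the iterates decrease; by dominated convergence their limit is a solution, and every solution lies below all iterates, hence below the limit. In the Poisson branching process with kernel $\kappa$, an individual of type $p$ has children whose types form a Poisson process of intensity $\kappa(p,q)\,dq$. The $j$-th iterate at $p$ is the probability that the process started from type $p$ reaches generation $j$ (there must be a child whose descent reaches generation $j-1$), so the maximal solution is the survival probability. If $\kappa\le\hat\kappa$, the iterates are ordered, so $h\le\hat h$; we call this monotonicity in the kernel. Since $T_th_t$ is bounded, $h_t<1$. Finally, $\Phi$ commutes with translations, because translating $\rho$ translates $\tau$.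

For $\rho_0=1_{[0,\infty)}$, $\kappa_t=t_+$ is constant, $h_t$ is the largest solution of $h=1-e^{-t_+h}$, and $\Phi\rho_0=\rho_1$, the function of Section 2.

Put $\rho_k=\Phi\rho_{k-1}$ for $k\ge1$. Lemma 8 will show that $\rho_k(t)$ is the limiting fraction of vertices in the giant component of the $k$-th forest at time $t$ on the arrival scale, that is, when the edges of weight at most $t/n$ have been processed. Since the mean will turn out to move by $2$ at every step, put
$$(S\rho)(x)=(\Phi\rho)(x+2),\qquad\bar\rho_k(x)=\rho_k(2k+x)=(S^k\rho_0)(x).$$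
If $\rho\in\mathcal D$, then $\rho^2$ is a distribution function: that of the maximum of two independent variables with distribution function $\rho$. "The mean of $\rho^2$" means the mean of that distribution. Here is the full result.

**Theorem 2.**

* (a) There is a continuous $\omega\in\mathcal D$ with $S\omega=\omega$, $\omega^2$ having mean $0$, such that $\bar\rho_k\to\omega$ uniformly. It is the only $v\in\mathcal D$ with $Sv=v$ for which $v^2$ has a finite mean equal to $0$.
* (b) For some $\alpha<1$, $C<\infty$: $\int|\bar\rho_k^2-\omega^2|\,dx\le C\alpha^k$, $|\gamma_k-(2k-1)|\le C\alpha^k$, and $\sum_{i\le k}\gamma_i=k^2+\frac14V_\infty+O(\alpha^k)$, where $V_\infty=\int x^2\,d\omega^2\in(0,\infty)$.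
* (c) For every $k\ge1$: $\gamma_k\le2k-\frac12\mathbb E|\tau_k-\tau_k'|<2k$, with $\tau_k,\tau_k'$ independent with distribution function $\rho_k$; and $\sum_{i\le k}\gamma_i\ge k^2$.
* (d) For every $\rho\in\mathcal D$ with $\int|\rho^2-1_{x\ge0}|\,dx<\infty$ and $\int(\rho^2-1_{x\ge0})\,dx=0$: $\int|(S^k\rho)^2-\omega^2|\,dx\to0$.

We first collect what we need about $\Phi$.

**Lemma 3.** Let $\rho,\hat\rho\in\mathcal D$, with $\hat h_t,\hat T_t,\dots$ belonging to $\hat\rho$.

1. $h_t$ is nondecreasing in $t$. If $\rho\le\hat\rho$ then $h_t\le\hat h_t$, so $\Phi\rho\le\Phi\hat\rho$.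
2. If $h_t\not\equiv0$, then $\|T_t\|>1$, $h_t(p)>0$ iff $\tau(p)<t$, and $h_t$ is the only solution that is not identically $0$. If $\|T_t\|>1$ then $h_t\not\equiv0$.
3. If kernels $\kappa^n$ of the above form (for some $\rho^n\in\mathcal D$ and times $t_n$) are uniformly bounded, monotone in $n$, and converge everywhere to a kernel $\kappa$ of this form, then $h^n\to h$ everywhere. In particular $t\mapsto h_t(p)$ is continuous.
4. For $\tau(p)\le s\le t$: $g_t(p)\le g_s(p)\exp(-\int_s^tr(u)\,du)$. In particular $g_t(p)\le\exp(-\int_{\tau(p)}^tr)$ for $\tau(p)\le t$.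
5. $r\in\mathcal D$, $r$ is continuous, and $r\le\rho$.
6. If $\rho\le\hat\rho$ and $\rho\ne\hat\rho$, then $\Phi\rho(t)<\Phi\hat\rho(t)$ for all large $t$.

**Proof of (1).** The kernel increases with $t$; and $\rho\le\hat\rho$ gives $\hat\tau\le\tau$, hence $\kappa_t\le\hat\kappa_t$. Use monotonicity in the kernel.

**Proof of (2).** First we locate the support of a solution. Let $h\not\equiv0$ be a solution and $H(u)=\int_0^{\rho(u)}h$. By (3.1), $T_th(p)=\int_{\tau(p)}^tH$ when $\tau(p)<t$, and $T_th(p)=0$, so $h(p)=0$, when $\tau(p)\ge t$. Also $\int h>0$, since otherwise $T_th\equiv0$ and $h\equiv0$. As $u\uparrow t$, the sets $\{p\le\rho(u)\}$ increase to $\{\tau<t\}$, so $H(u)\to\int h>0$. Hence $T_th(p)>0$ whenever $\tau(p)<t$, and $h>0$ exactly on $\{\tau<t\}$.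

Next, uniqueness. Let $\tilde h\not\equiv0$ be another solution and $h=h_t$; then $0\le\tilde h\le h$ and both are positive exactly on $\{\tau<t\}$. Since $-\log(1-h)=T_th$ and $T_t$ is symmetric,
$$\int\tilde h\,(-\log(1-h))=\langle\tilde h,T_th\rangle=\langle h,T_t\tilde h\rangle=\int h\,(-\log(1-\tilde h)),$$
that is, $\int_{\tau<t}h\tilde h\,(\varphi(h)-\varphi(\tilde h))=0$ with the strictly increasing function $\varphi$ of Section 2. The integrand is nonnegative, so $h=\tilde h$ a.e. Then $T_th=T_t\tilde h$ everywhere, and so $h=\tilde h$ everywhere.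

For the norm, $-\log(1-z)>z$ on $(0,1)$ gives $\langle h,T_th\rangle=\int h(-\log(1-h))>\int h^2$, so $\|T_t\|>1$. Conversely let $\lambda=\|T_t\|>1$. As $T_t$ is compact, self-adjoint and positive semidefinite, $\lambda$ is its largest eigenvalue, and the maximizers of the Rayleigh quotient are eigenfunctions. If $\psi$ is an eigenfunction for $\lambda$, then $\langle|\psi|,T_t|\psi|\rangle\ge\langle\psi,T_t\psi\rangle$ because $\kappa_t\ge0$, so $|\psi|$ is also an eigenfunction. Thus we may take $\psi\ge0$, $\psi\not\equiv0$, and, after changing it on a null set, $\psi=\lambda^{-1}T_t\psi$ everywhere; then $\psi$ is bounded. For small $\epsilon>0$ we have $\epsilon\psi\le1$ and $F(\epsilon\psi)=1-e^{-\lambda\epsilon\psi}\ge\epsilon\psi$, because $1-e^{-\lambda z}\ge z$ for small $z\ge0$. By monotonicity of $F$ all iterates of $1$ are $\ge\epsilon\psi$, so $h_t\ge\epsilon\psi$.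

**Proof of (3).** By monotonicity in the kernel the $h^n$ are monotone in $n$; let $h^*$ be their limit. By dominated convergence $T^nh^n\to Th^*$, so $h^*$ is a solution for $\kappa$. If the kernels decrease, then $h^n\ge h$, so $h^*\ge h$, and $h^*=h$ by maximality. If they increase, then $h^*\le h$. If $h\equiv0$ we are done. If $h\not\equiv0$ then $\|T\|>1$ by (2), and $\|T^n-T\|\le\|\kappa^n-\kappa\|_{L^2}\to0$, so $\|T^n\|>1$ and $h^n\not\equiv0$ for large $n$. Since $h^n$ increases, $h^*\not\equiv0$, and $h^*=h$ by the uniqueness in (2). The last claim follows by letting $t_n\uparrow t$ or $t_n\downarrow t$.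

**Proof of (4).** Let $H_t(u)=\int_0^{\rho(u)}h_t$. For $u\le t$,
$$H_t(u)\ge\int_0^{\rho(u)}h_u=\int_0^1h_u=r(u),\tag{3.3}$$
because $h_u=0$ where $\tau>u$, i.e. on $(\rho(u),1)$. Also $H_t\ge H_s$. So
$$T_th_t(p)=\int_{\tau(p)}^sH_t+\int_s^tH_t\ge T_sh_s(p)+\int_s^tr ,$$
and $g=e^{-Th}$. The second claim is the case $s=\tau(p)$, with $g_s\le1$.

**Proof of (5).** $r$ is nondecreasing by (1), continuous by (3) and dominated convergence, and $0$ on $(-\infty,x_0]$ because $\kappa_t=0$ there. Since $h_t=0$ off $\{\tau<t\}\subset\{p\le\rho(t)\}$, $r\le\rho$. As $\|T_t\|\ge\langle1,T_t1\rangle=\int_{-\infty}^t\rho^2\to\infty$, (2) gives $r(t_0)>0$ for some $t_0$. By (4) with $s=\tau(p)\vee t_0$, $g_t(p)\le e^{-r(t_0)(t-\tau(p)\vee t_0)}\to0$ as $t\to\infty$, so $r\to1$.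

**Proof of (6).** Let $\rho(u)<\hat\rho(u)$. For $p\in P=(\rho(u),\hat\rho(u))$ we have $\hat\tau(p)\le u<\tau(p)$. Take $t$ so large that $h_t\not\equiv0$ and $P_t=P\cap\{\tau<t\}$ has positive measure; all larger $t$ have the same properties. Suppose $r(t)=\hat r(t)$. As $h_t\le\hat h_t$, they agree a.e., so $T_th_t=\hat T_t\hat h_t=\hat T_th_t$ a.e. But for $p,q\in P_t$ also $p\vee q\in P_t$, so $\hat\kappa_t(p,q)-\kappa_t(p,q)=\tau(p\vee q)-\hat\tau(p\vee q)>0$, and $h_t(q)>0$ by (2). Since $\hat\kappa_t\ge\kappa_t$ everywhere, $\hat T_th_t>T_th_t$ on $P_t$, a contradiction. $\square$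

Here is an example with two types. Let $\rho=\frac12$ on $[0,1)$, $\rho=1$ on $[1,\infty)$ and $\rho=0$ on $(-\infty,0)$. Then $\tau=0$ on $(0,\frac12]$ and $\tau=1$ on $(\frac12,1)$. For $t\ge1$ the kernel is $t$ on $(0,\frac12]^2$ and $t-1$ elsewhere, so $\|T_t\|$ is the larger eigenvalue of $\frac12\begin{pmatrix}t&t-1\\t-1&t-1\end{pmatrix}$, that is $\frac14\big(2t-1+\sqrt{1+4(t-1)^2}\big)$. It equals $1$ when $\sqrt{1+4(t-1)^2}=5-2t$, i.e. $12t=20$, $t=\frac53$. So $\Phi\rho$ is $0$ up to $\frac53$ and positive afterwards. The bound (3.2) gives $\|T_t\|\le t-\frac12$ for $t\ge1$, which guarantees $\Phi\rho=0$ only up to $\frac32$.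

## 4. Each application of $\Phi$ moves the mean of $\rho^2$ by exactly $2$

If $\frac n2(\rho_{k-1}^2-\rho_k^2)\,dt$ edges join $F_k$ in time $dt$, and $F_k$ ends with $n-1$ edges, then $\int(\rho_{k-1}^2-\rho_k^2)=2$. We need this identity for every $\rho\in\mathcal D$, including profiles that come from no forest, so we prove it analytically. For $\rho_0$ it can be checked directly. There, for $t\ge0$, $g$ is a number with $\log g=-t(1-g)$, and
$$c(t)=g-\tfrac12tg^2$$
is the number of components per vertex: about $gn$ vertices lie outside the giant, with about $\frac12tg^2n$ edges among them. For $t>1$, differentiating $\log g=-t(1-g)$ gives $g'(1-tg)=-g(1-g)$, so $c'=g'(1-tg)-\frac12g^2=-g+\frac12g^2=-\frac12(1-\rho_1^2)$. For $0<t<1$ we have $g=1$ and $c'=-\frac12$, the same formula. In general $g_t$ is a function, and we should not differentiate it: we only know that it is monotone and continuous in $t$. The way around is that $-c(t)$ is the value at $g_t$ of a functional $J_t$ of which $g_t$ is a critical point, so the change of $g_t$ contributes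 only to second order.

**Lemma 4 (conservation law).** For $\rho\in\mathcal D$ let $c(t)=\int g_t-\frac12\langle g_t,T_tg_t\rangle$. Then $c$ is absolutely continuous on bounded intervals with $c'=-\frac12(\rho^2-r^2)$ a.e., $c(t)=1$ for $t\le x_0$, and $c(t)\to0$ as $t\to\infty$. Hence
$$\int_{-\infty}^\infty(\rho^2-(\Phi\rho)^2)\,dt=2,\tag{4.1}$$
$$\tfrac12\int_{-\infty}^t(\rho^2-(\Phi\rho)^2)\,ds=1-c(t)=r(t)+\tfrac12\langle g_t,T_tg_t\rangle\ge(\Phi\rho)(t).\tag{4.2}$$

**Step 1: the functional.** This step writes $-c(t)$ as a critical value. Let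
$$J_t(g)=\int(g\log g-g)+\langle g,T_t1\rangle-\tfrac12\langle g,T_tg\rangle .$$
Since $\log g_t=-T_th_t=-T_t1+T_tg_t$, substitution gives $J_t(g_t)=-\int g_t+\frac12\langle g_t,T_tg_t\rangle=-c(t)$. Let $x_0\le s<t\le b$. Since $T_uh_u\le u-x_0$, both $g_s$ and $g_t$ take values in $[m,1]$ with $m=e^{-(b-x_0)}$.

**Step 2: changing the time with $g$ fixed.** This step produces the main term. Let $a(u)=\int_0^{\rho(u)}g_t=\rho(u)-H_t(u)$, with $H_t$ as in the proof of Lemma 3(4). Then
$$J_t(g_t)-J_s(g_t)=\int_s^t\big[\rho(u)a(u)-\tfrac12a(u)^2\big]du=\tfrac12\int_s^t\big(\rho(u)^2-H_t(u)^2\big)du,$$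
because $\rho a-\frac12a^2=\frac12(\rho^2-(\rho-a)^2)$. By (3.3), $r(s)\le r(u)\le H_t(u)\le r(t)$ for $s\le u\le t$. So $|H_t(u)^2-r(u)^2|\le2(r(t)-r(s))$, and the expression differs from $\frac12\int_s^t(\rho^2-r^2)$ by at most $(t-s)(r(t)-r(s))$.

**Step 3: changing $g$ with the time fixed.** This step shows that the remaining change is quadratic. Put $\delta=g_t-g_s$ and $f(g)=g\log g-g$. As $f'(g_s)=\log g_s=-T_s1+T_sg_s$, the first-order terms cancel:
$$J_s(g_t)-J_s(g_s)=\int\big[f(g_s+\delta)-f(g_s)-f'(g_s)\delta\big]-\tfrac12\langle\delta,T_s\delta\rangle .$$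
Since $f''=1/g\le1/m$ on $[m,1]$ and $\|T_s\|\le b-x_0$, this is at most $C_b\int\delta^2dp$ in absolute value, with $C_b$ depending only on $b$ and $x_0$.

**Step 4: summation.** This step adds up over a partition of $[s,t]$ and lets the mesh tend to $0$. The errors of Step 2 add up to at most the mesh, since $r$ increases by at most $1$. Those of Step 3 add up to at most $C_b\int\sum_i|\Delta_ig(p)|^2dp\le C_b\int\max_i|\Delta_ig(p)|\,dp$, because $\sum_i|\Delta_ig(p)|\le1$ by monotonicity of $t\mapsto g_t(p)$. By Lemma 3(3) this map is continuous, hence uniformly continuous on $[s,t]$, so the maximum tends to $0$ for each $p$, and the integral tends to $0$ by dominated convergence. Therefore $c(s)-c(t)=\frac12\int_s^t(\rho^2-r^2)$.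

**Step 5: the two ends.** This step evaluates the constants. For $t\le x_0$: $\kappa_t=0$, $g_t=1$, $c=1$. For $t\to\infty$ choose $t_0\ge x_0$ with $r(t_0)\ge\frac12$. By Lemma 3(4), $g_t(p)\le e^{-\frac12(t-\tau(p)\vee t_0)_+}$ for $t\ge t_0$. Also $T_t1(p)\le(t-\tau(p))_+\le(t-\tau(p)\vee t_0)_++t_0-x_0$. So $g_t$ and $g_tT_t1$ are uniformly bounded and tend to $0$ pointwise, and $|c(t)|\le\int g_t+\frac12\int g_tT_t1\to0$. Finally $1-c=\int h_t+\frac12\langle g_t,T_tg_t\rangle$ by definition, which gives (4.2). $\square$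

## 5. Contraction in $L^1$ of the squares

**Definition (distance).** $d(\rho,\sigma)=\int|\rho^2-\sigma^2|\,dt$ for $\rho,\sigma\in\mathcal D$ (possibly $\infty$).

By right-continuity, $d(\rho,\sigma)=0$ iff $\rho=\sigma$. For instance $d(\rho,\rho(\cdot-b))=|b|$, since for every distribution function $F$ and $b>0$, $\int(F(x)-F(x-b))\,dx=b$ by Tonelli's theorem.

Let us see what the conservation law says about $S$. Write
$$\rho^2-(S\rho)^2=\big[\rho^2-(\Phi\rho)^2\big]-\big[(S\rho)^2-(\Phi\rho)^2\big].$$
Both brackets are nonnegative; the first has integral $2$ by (4.1), and the second has integral $2$ because it is $F(x+2)-F(x)$ with $F=(\Phi\rho)^2$. So for every $\rho\in\mathcal D$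
$$\int|\rho^2-(S\rho)^2|\,dx<\infty,\qquad\int(\rho^2-(S\rho)^2)\,dx=0.\tag{5.1}$$

An order-preserving map that preserves an integral is an $L^1$-contraction: apply it to the maximum of the two functions. That is the next proof.

**Lemma 5.** If $\rho,\sigma\in\mathcal D$ and $d(\rho,\sigma)<\infty$, then $\int((\Phi\rho)^2-(\Phi\sigma)^2)=\int(\rho^2-\sigma^2)$ and $d(\Phi\rho,\Phi\sigma)\le d(\rho,\sigma)$. The inequality is strict unless $\rho\le\sigma$ or $\sigma\le\rho$. The same holds for $S$.

*Proof.* We have $(\Phi\rho)^2-(\Phi\sigma)^2=(\rho^2-\sigma^2)-(\rho^2-(\Phi\rho)^2)+(\sigma^2-(\Phi\sigma)^2)$. All three terms are integrable and the last two integrals are both $2$, so the first claim follows. Let $\pi=\rho\vee\sigma\in\mathcal D$; then $d(\pi,\rho)$ and $d(\pi,\sigma)$ are at most $d(\rho,\sigma)$. Using $|a-b|=2(a\vee b)-a-b$, and the first claim for $(\pi,\rho)$ and $(\pi,\sigma)$,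
$$\begin{aligned}d(\rho,\sigma)&=\int(2\pi^2-\rho^2-\sigma^2)=\int\big(2(\Phi\pi)^2-(\Phi\rho)^2-(\Phi\sigma)^2\big)\\&\ge\int\big(2(\Phi\rho\vee\Phi\sigma)^2-(\Phi\rho)^2-(\Phi\sigma)^2\big)=d(\Phi\rho,\Phi\sigma),\end{aligned}$$
since $\Phi\pi\ge\Phi\rho\vee\Phi\sigma$. If $\rho$ and $\sigma$ are not ordered, then $\pi\ne\rho$ and $\pi\ne\sigma$, so by Lemma 3(6) $\Phi\pi>\Phi\rho\vee\Phi\sigma$ at all large $t$, and the inequality is strict. The statements for $S$ follow by translating. $\square$

## 6. From forests to $\Phi$: the weight formula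

This section proves that $\rho_k=\Phi\rho_{k-1}$ does describe the forests. The formula of Proposition 9 is essentially contained in the paper of Janson and Sorkin cited above; here is a complete proof. "Whp" means with probability tending to $1$ as $n\to\infty$, and $o_p(a_n)$ denotes a quantity whose quotient by $a_n$ tends to $0$ in probability.

Edge $e$ arrives at time $s_e=nX_e$, an exponential time of rate $1/n$; almost surely all $s_e$ are finite and distinct. An arriving edge is put into the forest $F_i$ with the smallest $i\ge1$ such that its endpoints are not connected in $F_i(s_e-)$. As in Section 1, Kruskal's algorithm gives $T_i=F_i(\infty)$ if $T_1,\dots,T_i$ exist. When an $F_i$-edge arrives, its endpoints are connected in $F_{i-1}$, so the components of $F_i(s)$ refine those of $F_{i-1}(s)$. Let $\sigma_i(uv)$ be the time at which $u,v$ become connected in $F_i$ ($\infty$ if never). By convention $F_0$ connects all vertices at all times $\ge0$, and $\sigma_0=0$.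

Fix $k\ge1$. Let $\mathcal E$ be the set of edges of $F_1(\infty)\cup\dots\cup F_{k-1}(\infty)$, so $|\mathcal E|\le(k-1)n$, and let $\mathcal F$ be the σ-field generated by $F_1,\dots,F_{k-1}$ with their arrival times. Then $\sigma_{k-1}$ is $\mathcal F$-measurable.

**Lemma 6 (conditional law).** If $e\notin\mathcal E$ then $s_e>\sigma_{k-1}(e)$. Conditionally on $\mathcal F$, the variables $s_e-\sigma_{k-1}(e)$, $e\notin\mathcal E$, are independent exponentials of rate $1/n$.

*Proof.* Suppose $e\notin\mathcal E$. If its endpoints were not connected in $F_{k-1}(s_e-)$, then $e$ would be accepted by some $F_i$, $i\le k-1$. So they are connected there, and $\sigma_{k-1}(e)<s_e$ (for $k=1$ this is $0<s_e$). Conversely, fix the forests $F_1,\dots,F_{k-1}$ with their arrival times, and let $(s_e)_{e\notin\mathcal E}$ be any distinct values, different from those arrival times, with $s_e>\sigma_{k-1}(e)$. Each such $e$ arrives when its endpoints are connected in $F_{k-1}$, hence in all $F_i$ with $i\le k-1$; it is rejected by all of them and does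 not affect them. So the same forests result. Thus, for each choice of edge sets of the forests, the set of configurations producing them is described by a condition on $(s_e)_{e\in\mathcal E}$ together with the conditions $s_e>\sigma_{k-1}(e)$, $e\notin\mathcal E$. The joint density of all arrival times is the product of the densities $n^{-1}e^{-s_e/n}$, so the claim follows from the memoryless property. $\square$

Let $G_k(t)$ consist of the edges $e\notin\mathcal E$ with $s_e\le t$. These are exactly the edges offered to $F_k$ up to time $t$, so $G_k(t)$ and $F_k(t)$ have the same components. Let $L_1\ge L_2$ be the two largest component sizes of a graph, and $N_{>m}$ the number of vertices in components of size $>m$.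

**Lemma 7 (small components).** Consider random graphs on $n$ vertices with types in a fixed finite set, $n_y$ vertices of type $y$ with $n_y/n\to\mu_y$ in probability, and, given the types (possibly given a larger σ-field with respect to which the types are measurable), independent edges with probabilities $1-e^{-\kappa(x,y)/n}$, where $\kappa$ is a fixed symmetric nonnegative function. Let $\beta_m$ be the probability that the Poisson branching process with kernel $\kappa$ and type distribution $\mu$ (initial type $\sim\mu$) has total progeny $>m$, the initial individual included. Then for every fixed $m$, $N_{>m}/n\to\beta_m$ in probability. As $m\to\infty$, $\beta_m$ decreases to the survival probability.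

*Proof.* Here an individual of type $x$ has independent $\mathrm{Po}(\kappa(x,y)\mu_y)$ numbers of children of type $y$. Let $M=\max\kappa$.

The first computation finds the conditional mean of $N_{>m}/n$. Choose a uniformly random vertex $u$. Explore its component: in each step take a found, not yet processed vertex and reveal its neighbors among the vertices not yet found; stop when more than $m$ vertices have been found or no unprocessed vertex is left. There are at most $m$ steps, and at the start of each at most $m$ vertices have been found. So the numbers of new vertices of type $y$, when a vertex of type $x$ is processed, are independent $\mathrm{Bin}(n_y-j_y,1-e^{-\kappa(x,y)/n})$ with $0\le j_y\le m$. These converge in total variation to $\mathrm{Po}(\kappa(x,y)\mu_y)$, in probability over the types. Hence the conditional probability that the component of $u$ has size $>m$ tends to $\beta_m$ in probability.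

The second computation finds the conditional second moment. Let $A$ be the set of vertices found from $u$; each step adds at most $M$ vertices in conditional mean, so $\mathbb E|A|\le1+mM$. Let $v$ be a second independent uniform vertex; $P(v\in A)\le\mathbb E|A|/n\to0$. For $v\notin A$ explore from $v$ in the graph with $A$ removed, finding a set $A'$; the edges outside $A$ are independent of the first exploration, and only $|A|$ vertices are missing, a number with bounded mean. So, conditionally on the first exploration, the probability of finding more than $m$ vertices tends to $\beta_m$ in probability. A pair between $A'$ and $A$ is either known to be a non-edge, when its endpoint in $A$ was processed, or it is an edge with probability at most $M/n$, independently of both explorations. As $\mathbb E|A||A'|\le(1+mM)^2$, with probability $1-o(1)$ there is no edge between $A'$ and $A$. On that event, the component of $v$ has size $>m$ iff more than $m$ vertices were found from $v$. Hence the conditional probability that both components have size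 $>m$ tends to $\beta_m^2$ in probability.

The two conditional probabilities are the conditional mean and second moment of $N_{>m}/n$, so the conditional variance tends to $0$ in probability, and Chebyshev's inequality gives the assertion. All generations of the branching process are a.s. finite, so its total progeny is infinite iff it survives; this gives the last claim. $\square$

**Lemma 8 (giants).** For all $k\ge0$ and $t\ge0$: $L_1(F_k(t))/n\to\rho_k(t)$ and $L_2(F_k(t))/n\to0$ in probability.

The proof is by induction on $k$. For $k=0$ the claim holds, as $F_0$ connects everything. Let $k\ge1$ and assume the claim for $k-1$ and all $t$. By induction and Lemma 3(5), $\rho_{k-1}$ and $\rho_k$ vanish on $(-\infty,0)$. For $t=0$ there are no edges, and $\kappa_0=0$ gives $\rho_k(0)=0$. Fix $t>0$. If $\rho_{k-1}(t)=0$, then $L_1(F_k(t))\le L_1(F_{k-1}(t))=o_p(n)$ and $\rho_k(t)\le\rho_{k-1}(t)=0$. So let $\rho_{k-1}(t)>0$. Let $\epsilon>0$ and, using the continuity of $\rho_k$, choose $\delta=t/N$ with $N$ an integer such that $\rho_k(t-2\delta)\ge\rho_k(t)-\epsilon$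 and $\rho_k(t+\delta)\le\rho_k(t)+\epsilon$. Let $s_j=j\delta$ for $0\le j\le N$, let $j_0\le N$ be the least $j$ with $\rho_{k-1}(s_j)>0$, and let $C_j$ be the largest component of $F_{k-1}(s_j)$.

**Step 1: types.** This step gives each vertex a discretized time of joining the giant of $F_{k-1}$ and relates it to $\sigma_{k-1}$. Whp $C_j\subset C_{j+1}$ for $j_0\le j<N$, since $|C_j|$ is of order $n$ and so exceeds $L_2(F_{k-1}(s_{j+1}))$. Give $v$ the type $x(v)=\min\{s_j:j_0\le j\le N,\ v\in C_j\}$, or $\infty$ if there is no such $j$; types are $\mathcal F$-measurable. Whp $\#\{v:x(v)\le s_j\}=|C_j|$ for all $j\ge j_0$, so the type frequencies converge in probability to the law of $\tau^\delta$, obtained by rounding $\tau_{k-1}\sim\rho_{k-1}$ up to the grid ($\tau^\delta=\infty$ if $\tau_{k-1}>t$). If $x(u)\vee x(v)=s_j$ then whp, by nesting, $u,v\in C_j$; so whp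
$$\sigma_{k-1}(uv)\le x(u)\vee x(v)\quad\text{for all }u,v.\tag{6.1}$$
Call a pair bad if for some $j\le N$ it is connected in $F_{k-1}(s_j)$, but $j<j_0$ or not both endpoints lie in $C_j$. There are at most $nL_1(F_{k-1}(s_j))$ bad pairs for each $j<j_0$ and at most $nL_2(F_{k-1}(s_j))$ for each $j\ge j_0$, so there are $o_p(n^2)$ in total. If $uv$ is not bad and $\sigma_{k-1}(uv)<t$, let $j$ be least with $s_j\ge\sigma_{k-1}(uv)$. Then $j\le N$ and $uv$ is connected in $F_{k-1}(s_j)$, so $j\ge j_0$ and $u,v\in C_j$, whence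
$$x(u)\vee x(v)\le s_j\le\sigma_{k-1}(uv)+\delta.\tag{6.2}$$

**Step 2: sandwich.** This step compares $G_k(t)$ with two finite-type graphs. Put, with value $0$ if $x$ or $y$ is $\infty$,
$$\kappa^-(x,y)=(t-x\vee y)_+,\qquad\kappa^+(x,y)=(t+\delta-x\vee y)_+,$$
and let $G^\pm$ have, given $\mathcal F$, independent edges with probabilities $1-e^{-\kappa^\pm/n}$. By Lemma 6, given $\mathcal F$, the edges $e\notin\mathcal E$ are in $G_k(t)$ independently with probability $1-e^{-(t-\sigma_{k-1}(e))_+/n}$. Use for each edge one uniform variable for all three graphs. By (6.1) and (6.2), whp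
$$G^-\setminus\mathcal E\ \subset\ G_k(t)\ \subset\ G^+\cup\mathcal B,\tag{6.3}$$
where $\mathcal B$ is the set of edges of $G_k(t)$ on bad pairs. Indeed, (6.1) gives $\kappa^-\le(t-\sigma_{k-1})_+$. For a pair that is not bad with $\sigma_{k-1}<t$, (6.2) gives $t-\sigma_{k-1}\le\kappa^+$. A pair with $\sigma_{k-1}\ge t$ has no edge in $G_k(t)$. Since $\mathbb E(|\mathcal B|\mid\mathcal F)\le\frac tn\cdot\#\{\text{bad pairs}\}$, we have $|\mathcal B|=o_p(n)$.

**Step 3: survival probabilities.** This step compares the discretized kernels with $\kappa_{t+\delta}$ and $\kappa_{t-2\delta}$ for $\rho_{k-1}$. Represent $\tau_{k-1}$ by its quantile function on $(0,1)$, and $\tau^\delta$ by rounding it up; the finite-type survival probabilities are then maximal solutions on $(0,1)$. We have $\tau_{k-1}\le\tau^\delta\le\tau_{k-1}+\delta$ when $\tau^\delta<\infty$, while $\tau^\delta=\infty$ only if $\tau_{k-1}>t$. So $\kappa^+\le\kappa_{t+\delta}$, and by monotonicity in the kernel the survival probability $\rho^+$ for $\kappa^+$ under the law of $\tau^\delta$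 satisfies $\rho^+\le\rho_k(t+\delta)\le\rho_k(t)+\epsilon$. Likewise the kernel $\kappa'(x,y)=(t-\delta-x\vee y)_+$ (with value $0$ if $x$ or $y$ is $\infty$) is at least $\kappa_{t-2\delta}$, so its survival probability satisfies $\rho'\ge\rho_k(t-2\delta)\ge\rho_k(t)-\epsilon$.

**Step 4: lower bound for $G^-$.** This step shows $L_1(G^-)\ge(\rho_k(t)-3\epsilon)n$ whp, by sprinkling the edges of $\kappa^--\kappa'$ to join the large components for $\kappa'$. Assume $\rho_k(t)>3\epsilon$; otherwise there is nothing to prove. Let $\mathcal S'=\{s_0,\dots,s_{N-1}\}$. On $\mathcal S'\times\mathcal S'$ we have $x\vee y\le t-\delta$, so $\kappa^--\kappa'=\delta$; elsewhere $x\vee y\in\{t,\infty\}$ and $\kappa^-=\kappa'=0$. So $G^-$ may be realized as $G'\cup G''$ with $G',G''$ independent given $\mathcal F$, with kernels $\kappa'$ and $\delta1_{\mathcal S'\times\mathcal S'}$. Let $\eta=\epsilon/3$ and fix $m\ge1$ with $\frac{\log2}m<\delta\eta^2$. Let $W$ be the set of vertices in components of $G'$ of size $>m$. By Lemma 7, whp $|W|\ge(\rho'-\epsilon)n\ge(\rho_k(t)-2\epsilon)n\ge3\eta n$.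 Vertices with types outside $\mathcal S'$ are isolated in $G'$, so all vertices of $W$ have types in $\mathcal S'$.

Suppose no component of $G'\cup G''$ contains at least $|W|-\eta n$ vertices of $W$. The components of $G'\cup G''$ partition $W$ into sets that are unions of $G'$-components. If the largest of these sets has size at least $|W|/3\ge\eta n$, split $W$ into it and the rest, which has size $>\eta n$. Otherwise collect sets one by one until the size is at least $|W|/3$; it is then at most $2|W|/3$, so the rest also has size at least $|W|/3\ge\eta n$. In either case $W$ is split into two unions of $G'$-components, each of size $\ge\eta n$, with no $G''$-edge in between. Given $\mathcal F$ and $G'$, there are at most $n/m$ components in $W$, so at most $2^{n/m}$ such splittings, and each has no $G''$-edge in between with probability at most $e^{-\delta\eta^2n}$. By the choice of $m$ the total probability tends to $0$. Hence whp $L_1(G^-)\ge|W|-\eta n\ge(\rho_k(t)-3\epsilon)n$.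

**Step 5: lower bound for $G_k(t)$.** This step removes the edges of $\mathcal E$ at bounded cost. Given $\mathcal F$, $G^-\setminus\mathcal E$ has the law of $G^-$ conditioned on having no edge in $\mathcal E$, an event of conditional probability at least $e^{-t|\mathcal E|/n}\ge e^{-(k-1)t}$. So the conditional probability that $L_1<(\rho_k(t)-3\epsilon)n$ is for $G^-\setminus\mathcal E$ at most $e^{(k-1)t}$ times that for $G^-$, and tends to $0$ in probability. With (6.3), whp $L_1(G_k(t))\ge(\rho_k(t)-3\epsilon)n$.

**Step 6: upper bound.** This step bounds $L_1+L_2$. By Lemma 7 choose $m$ with $\beta_m^+\le\rho^++\epsilon\le\rho_k(t)+2\epsilon$ for $\kappa^+$; then whp $N_{>m}(G^+)\le(\rho_k(t)+3\epsilon)n$. Adding an edge increases $N_{>m}$ by at most $2m$, so by (6.3) whp $N_{>m}(G_k(t))\le(\rho_k(t)+3\epsilon)n+2m|\mathcal B|\le(\rho_k(t)+4\epsilon)n$. As $L_1+L_2\le N_{>m}+2m$, whp $L_1+L_2\le(\rho_k(t)+5\epsilon)n$. Together with $L_1\ge(\rho_k(t)-3\epsilon)n$ this gives $L_2\le8\epsilon n$ whp. Since $\epsilon$ is arbitrary, the lemma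 follows. $\square$

**Proposition 9.** $\displaystyle\gamma_k=\tfrac12\int_0^\infty t\,\big(\rho_{k-1}(t)^2-\rho_k(t)^2\big)\,dt$.

**Step 1: weight collected up to a fixed time.** This step uses the standard fact that if a counting process $N$ has bounded intensity $\lambda(s)$ and $f$ is a bounded deterministic function, then $\int_0^Tf\,dN-\int_0^Tf\lambda\,ds$ has mean $0$ and variance $\mathbb E\int_0^Tf^2\lambda\,ds$. Let $N_k(s)$ be the number of edges of $F_k(s)$. Its intensity is $Q_k(s)/n$, where $Q_k(s)$ counts the not yet arrived pairs that are connected in $F_{k-1}(s)$ but not in $F_k(s)$. An arrived pair that is not in $\mathcal E$ was offered to $F_k$ and is connected there, so the arrived pairs not connected in $F_k(s)$ lie in $\mathcal E$, and there are at most $kn$ of them. The number of pairs connected in $F_i(s)$ is $\frac12L_1^2+O(nL_2+n)$. By Lemma 8, $Q_k(s)/n^2\to\frac12(\rho_{k-1}(s)^2-\rho_k(s)^2)$ in probability, and $Q_k/n^2\le\frac12$. For fixed $T$ let $w_T=\frac1n\int_0^Ts\,dN_k(s)$, the weight of $F_k(T)$. Its compensator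 $\int_0^Tsn^{-2}Q_k(s)\,ds$ converges in $L^1$ to $I_T=\frac12\int_0^Ts(\rho_{k-1}^2-\rho_k^2)\,ds$, and the martingale part has variance $\mathbb E\,n^{-3}\int_0^Ts^2Q_k(s)\,ds\le T^3/n$. So $w_T\to I_T$ in probability.

**Step 2: vertices that are late.** This step bounds the number of vertices outside the giant after a long time. Fix $T_0$ with $\rho_k(T_0)>\frac12$. Let $A_n$ be the event that the largest component $C$ of $F_k(T_0)$ has at least $n/2$ vertices and all vertices have at most $n/4$ arrived edges at time $T_0$. By Lemma 8, and since the probability that some vertex has at least $n/4$ arrived edges is at most $n2^n(T_0/n)^{n/4}\to0$, $A_n$ holds whp. For $s>T_0$ let $U(s)$ be the set of vertices not connected to $C$ in $F_k(s)$. If $v\in U(s)$, consider the edges from $v$ to $C$ that arrive in $(T_0,s]$. Each was accepted by some $F_i$, $i\le k-1$: its endpoints were not connected in $F_k$ on arrival, and it was not put into $F_k$. No two were accepted by the same $F_i$, because $C$ is connected in $F_i$, the components of $F_k$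 refining those of $F_i$. So at most $k-1$ of them arrived. On $A_n$, for each $v\notin C$, at least $n/4$ of the edges from $v$ to $C$ have not arrived at time $T_0$. Hence on $A_n$, given the arrivals up to $T_0$, $P(v\in U(s))\le\beta_n(s-T_0)$ with
$$\beta_n(y)=P\big(\mathrm{Bin}(\lceil n/4\rceil,1-e^{-y/n})\le k-1\big).$$
In the limit $s\to\infty$ all these edges arrive, so on $A_n$ with $n\ge4k$ no vertex stays outside: $F_k(\infty)$ is a spanning tree, and so are the $F_i(\infty)$, $i\le k$, whose components are coarser. Thus whp $T_k=F_k(\infty)$.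

For $y\le n$, the bound $P(\mathrm{Bin}(N,q)\le k-1)\le e^{k-1}\mathbb E e^{-\mathrm{Bin}(N,q)}\le e^{k-1}e^{-(1-e^{-1})Nq}$ gives
$$\beta_n(y)\le e^{k-1}\exp\Big(-(1-e^{-1})\frac n4(1-e^{-y/n})\Big)\le e^{k-1}e^{-0.09y},$$
using $1-e^{-y/n}\ge(1-e^{-1})y/n$ and $(1-e^{-1})^2/4\ge0.09$. For $y>n$ and $n\ge20k$,
$$\beta_n(y)\le\sum_{i<k}\binom{\lceil n/4\rceil}ie^{-(y/n)(n/4-i)}\le kn^ke^{-y/5}.$$

**Step 3: the tail.** This step shows that late edges carry little weight. Since $F_k(s)$ has at most $1+|U(s)|$ components, $N_k(\infty)-N_k(s)\le|U(s)|$. So for $T>T_0$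
$$\begin{aligned}\mathbb E\Big[1_{A_n}\tfrac1n\int_T^\infty s\,dN_k(s)\Big]&=\mathbb E\Big[1_{A_n}\tfrac1n\Big(T(N_k(\infty)-N_k(T))+\int_T^\infty(N_k(\infty)-N_k(s))\,ds\Big)\Big]\\&\le T\beta_n(T-T_0)+\int_T^\infty\beta_n(s-T_0)\,ds .\end{aligned}$$
By Step 2 the $\limsup_n$ of the right side is at most $e^{k-1}e^{-0.09(T-T_0)}(T+\frac1{0.09})$, which tends to $0$ as $T\to\infty$. The same bound controls $I_{T'}-I_T$ for $T'>T$, so $I_T$ has a finite limit, and $w(T_k)\to\frac12\int_0^\infty s(\rho_{k-1}^2-\rho_k^2)\,ds$ in probability. $\square$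

## 7. Means, variances and a drift inequality

From here on we only use $\rho_k=\Phi\rho_{k-1}$, Sections 3–5, and Proposition 9. Let $\tau_k,\tau_k'$ be independent with distribution function $\rho_k$, let $M_k=\tau_k\vee\tau_k'$, with distribution function $\rho_k^2$, and put
$$V_k=\operatorname{Var}M_k,\quad\Delta_k=\mathbb E|\tau_k-\tau_k'|,\quad X_k=M_k-2k,\quad e_k=\mathbb E|X_k| .$$

All moments below are finite. Let $k\ge1$ and choose $t_0$ with $\rho_k(t_0)\ge\frac12$. Lemma 3(4), applied to $\rho=\rho_{k-1}$ and $r=\rho_k$, gives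
$$1-\rho_k(t)=\int_0^1g_t(p)\,dp\le P(\tau_{k-1}\vee t_0+Y>t),$$
with $Y$ exponential of rate $\frac12$ and independent; for $t<t_0$ this is trivial. By induction each $\tau_k\ge0$ has some exponential moment.

By (4.1), $\mathbb EM_k=\int_0^\infty(1-\rho_k^2)\,dt=\mathbb EM_{k-1}+2$, and $M_0=0$. So $\mathbb EM_k=2k$ and $\mathbb EX_k=0$. As $\mathbb EM_k^2=2\int_0^\infty t(1-\rho_k^2)\,dt$, Proposition 9 gives
$$\gamma_k=\tfrac14(\mathbb EM_k^2-\mathbb EM_{k-1}^2)=2k-1+\tfrac14(V_k-V_{k-1}).\tag{7.1}$$
For $k=1$ this says $V_1=4(\zeta(3)-1)$. So the conjecture is the statement $V_k-V_{k-1}\to0$. Bounded variances would not suffice: this is the alternating example of Section 1, where $V_k$ would alternate between $4$ and $0$. We shall show that the profiles $\bar\rho_k$ themselves converge.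

The inequality in (4.2) has a meaning: the number of edges of $F_k(t)$ is at least the size of its giant, minus $1$. It gives an upper bound for the increase of the variance. Let $k\ge1$ and $Q(t)=\frac12\int_0^t(\rho_{k-1}^2-\rho_k^2)$. This is nondecreasing, with $Q(t)\ge\rho_k(t)$ and $Q(\infty)=1$. Hence
$$\gamma_k=\int_0^\infty t\,dQ(t)=\int_0^\infty(1-Q)\,dt\le\int_0^\infty(1-\rho_k)\,dt=\mathbb E\tau_k=\mathbb EM_k-\tfrac12\Delta_k=2k-\tfrac12\Delta_k,\tag{7.2}$$
where we used $a\vee b=\frac12(a+b)+\frac12|a-b|$. With (7.1),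
$$V_k-V_{k-1}\le4-2\Delta_k,\qquad\sum_{m=1}^K\Delta_m\le2K\quad\text{for all }K,\tag{7.3}$$
the second because $V_0=0\le V_K$.

**Proof of Theorem 2(c).** The first bound is (7.2). Since $\rho_k$ is continuous for $k\ge1$, $\tau_k$ is not constant, so $\Delta_k>0$ and $\gamma_k<2k$. Summing (7.1), $\sum_{i\le k}\gamma_i=k^2+\frac14V_k\ge k^2$. $\square$

## 8. Tightness: subadditivity against an averaged bound

We want the $\bar\rho_k$ to stay in a compact set. The two tools at hand fall short separately. The drift (7.3) says that the variance goes down when $\Delta_k>2$, but $\Delta<2$ does not bound the variance of the maximum. If $\tau=1/\epsilon$ with probability $\epsilon\in(0,1)$ and $\tau=0$ otherwise, then $\Delta=2(1-\epsilon)<2$, while the maximum of two copies has variance $(2-\epsilon)(1-\epsilon)^2/\epsilon$, which is unbounded as $\epsilon\to0$. Summed, (7.3) bounds the average of $\Delta_m$, not each term. The contraction gives $e_{k+m}\le e_k+e_m$ (shown below), hence only $e_k\le ke_1$. But subadditivity lets us pass from an average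 to each single term.

**Lemma 10.** $e_k\le8$ for all $k\ge0$.

*Proof.* Let $\tilde X_k$ be an independent copy of $X_k$. Since $\mathbb E\tilde X_k=0$, Jensen's inequality gives
$$e_k\le\mathbb E|X_k-\tilde X_k|\le2\Delta_k,$$
using $|a\vee b-a'\vee b'|\le|a-a'|+|b-b'|$. Next, $e_k=\int|1_{x\ge0}-\bar\rho_k^2|\,dx=d(\bar\rho_k,\rho_0)$, since $\mathbb E|X|=\int_0^\infty(1-F)+\int_{-\infty}^0F$ for a variable $X$ with distribution function $F$. By the triangle inequality and Lemma 5,
$$e_{k+m}=d(S^m\bar\rho_k,\rho_0)\le d(S^m\bar\rho_k,S^m\rho_0)+d(S^m\rho_0,\rho_0)\le e_k+e_m .$$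
For $k\ge2$, average $e_k\le e_m+e_{k-m}$ over $1\le m\le k-1$ and use (7.3):
$$e_k\le\frac2{k-1}\sum_{m=1}^{k-1}e_m\le\frac4{k-1}\sum_{m=1}^{k-1}\Delta_m\le8 .$$
Also $e_1\le2\Delta_1\le4$ and $e_0=0$. $\square$

A bounded first moment still allows mass to drift far away. The next lemma upgrades it to strong tails, using the two facts that make $\Phi\rho$ vanish on the left (the norm bound (3.2)) and approach $1$ on the right (Lemma 3(4)).

**Lemma 11 (uniform tails).** There is $C_0\ge 1$ such that for all $k\ge0$: $\bar\rho_k=0$ on $(-\infty,-18)$, and $1-\bar\rho_k(x)\le C_0e^{-x/4}$ for all $x$.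

**Step 1: two quantiles.** This step fixes where $\bar\rho_k$ is small and where it is large. As $\mathbb EX_k=0$, Lemma 10 gives $\int_0^\infty(1-\bar\rho_k^2)\,dx=\int_{-\infty}^0\bar\rho_k^2\,dx=\frac12e_k\le4$. By monotonicity $16\,\bar\rho_k(-16)^2\le4$ and $10(1-\bar\rho_k(10)^2)\le4$, so
$$\bar\rho_k(x)\le\tfrac12\ (x\le-16),\qquad\bar\rho_k(x)\ge\tfrac34\ (x\ge10).\tag{8.1}$$

**Step 2: left end.** This step shows that the support moves right by $2$ per step as long as it lies far to the left. Let $a_k=\sup\{t:\rho_k(t)=0\}$; $a_0=0$. Let $k\ge1$. If $t\le\min(a_{k-1}+2,\ 2(k-1)-16)$, then by (8.1) $\int_{-\infty}^t\rho_{k-1}\le\frac12\cdot2=1$, so $\|T_t\|\le1$ by (3.2) and $\rho_k(t)=0$ by Lemma 3(2). Thus $a_k\ge\min(a_{k-1}+2,2k-18)$, and by induction $a_k\ge2k-18$. Hence $\bar\rho_k=0$ on $(-\infty,-18)$.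

**Step 3: right end.** This step runs a contracting recursion for an exponential moment. Let $k\ge1$ and $R=2k+10$. Since $\rho_k\ge\frac34$ on $[R,\infty)$, Lemma 3(4) gives $P(\tau_k>t)=\int g_t\le P(\tau_{k-1}\vee R+Y>t)$ for all $t$, with $Y$ exponential of rate $\frac34$ and independent; $\mathbb Ee^{Y/4}=\frac32$. So $W_k=\mathbb Ee^{(\tau_k-2k)/4}$ satisfies
$$W_k\le\tfrac32\big(e^{-1/2}W_{k-1}+e^{5/2}\big)\le0.91\,W_{k-1}+\tfrac32e^{5/2},\qquad W_0=1 .$$
Hence $W_k\le C_0<\infty$ for all $k$, and Markov's inequality gives $1-\bar\rho_k(x)=P(\tau_k-2k>x)\le C_0e^{-x/4}$. $\square$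

## 9. Convergence of the profiles and the proof of Theorem 1

For $\rho\in\mathcal D$ with $d(\rho,\rho_0)<\infty$ put $b(\rho)=\int(1_{x\ge0}-\rho^2)\,dx$, the mean of $\rho^2$. By (5.1), $b(S\rho)=b(\rho)$, and $d(S\rho,\rho_0)<\infty$.

**Lemma 12 (compact orbits converge).** Let $v_-\le v_+$ be in $\mathcal D$ with $d(v_\pm,\rho_0)<\infty$, and let $\sigma\in\mathcal D$ with $v_-\le S^k\sigma\le v_+$ for all $k\ge0$. Then $S^k\sigma$ converges in $d$ to some $v\in\mathcal D$ with $v_-\le v\le v_+$, $Sv=v$ and $b(v)=b(\sigma)$. Moreover, two fixed points $v,v'\in\mathcal D$ of $S$ with $d(v,\rho_0),d(v',\rho_0)<\infty$ and $b(v)=b(v')$ coincide.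

**Step 1: uniqueness.** This step uses strict contraction. For such $v,v'$ we have $d(v,v')<\infty$ and $\int(v^2-v'^2)=0$. If $v\ne v'$, then neither $v\le v'$ nor $v'\le v$, since for ordered functions a zero integral forces $d(v,v')=0$. So Lemma 5 gives $d(v,v')=d(Sv,Sv')<d(v,v')$, a contradiction.

**Step 2: compactness.** This step produces limit points. Write $\sigma_k=S^k\sigma$. By Helly's theorem every subsequence has a further subsequence $\sigma_{k_j}$ converging at all continuity points of some right-continuous nondecreasing $v$. Then $v_-\le v\le v_+$ at those points, and everywhere by right-continuity, so $v\in\mathcal D$. Since $|\sigma_{k_j}^2-v^2|\le v_+^2-v_-^2$ is integrable, dominated convergence gives $d(\sigma_{k_j},v)\to0$, and $b(v)=\lim b(\sigma_{k_j})=b(\sigma)$.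

**Step 3: limit points are fixed.** This step compares two consecutive distances. By Lemma 5, $\delta_k=d(\sigma_{k+1},\sigma_k)$, finite by (5.1), is nonincreasing; let $\delta$ be its limit. If $\sigma_{k_j}\to v$ in $d$ then, as $S$ is $d$-nonexpansive, $d(Sv,v)=\lim\delta_{k_j}=\delta$ and $d(S^2v,Sv)=\lim\delta_{k_j+1}=\delta$. Suppose $Sv\ne v$. Since $\int((Sv)^2-v^2)=0$ by (5.1), $Sv$ and $v$ are not ordered, and Lemma 5 gives $d(S^2v,Sv)<d(Sv,v)$, a contradiction. So $Sv=v$. By Step 1 all limit points coincide, so the whole sequence converges. $\square$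

**Proof of Theorem 1.** Lemma 11 says that $v_-\le\bar\rho_k\le v_+$ with $v_-(x)=(1-C_0e^{-x/4})_+$ and $v_+=1_{[-18,\infty)}$, both in $\mathcal D$ and at finite distance from $\rho_0$. Lemma 12 with $\sigma=\rho_0$ gives $\omega\in\mathcal D$ with
$$S\omega=\omega,\qquad b(\omega)=b(\rho_0)=0,\qquad d(\bar\rho_k,\omega)\to0,\tag{9.1}$$
and $\omega$ satisfies the bounds of Lemma 11. Since $\mathbb EX_k=0$,
$$V_k=\mathbb EX_k^2=2\int x\,(1_{x\ge0}-\bar\rho_k^2)\,dx .$$
Every subsequence of $(\bar\rho_k^2)$ has a further subsequence converging to $\omega^2$ a.e., and by Lemma 11 the integrands are dominated by an integrable function, as $1-\bar\rho_k^2\le2C_0e^{-x/4}$. So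
$$V_k\to V_\infty:=2\int x\,(1_{x\ge0}-\omega^2)\,dx=\int x^2\,d\omega^2<\infty .$$
Hence $V_k-V_{k-1}\to0$, and (7.1) gives $\gamma_k=2k-1+o(1)$. $\square$

## 10. The fixed profile $\omega$ and its basin of attraction

**Proof of Theorem 2(a).** Existence of $\omega$ is (9.1), and $\omega=S\omega$ is continuous by Lemma 3(5). Monotone functions that converge in $L^1$ converge at every continuity point of the limit: for $y>0$, $\bar\rho_k(x)^2\le\frac1y\int_x^{x+y}\bar\rho_k^2\to\frac1y\int_x^{x+y}\omega^2\le\omega(x+y)^2$, and similarly from below. So $\bar\rho_k\to\omega$ everywhere, and by Pólya's theorem (convergence of distribution functions to a continuous one is uniform) uniformly. If $v\in\mathcal D$, $Sv=v$ and $v^2$ has finite mean $0$, then $d(v,\rho_0)<\infty$ and $b(v)=0=b(\omega)$, so $v=\omega$ by Lemma 12. Finally $V_\infty>0$, because $\omega^2$ is continuous and so is not the distribution function of a constant. $\square$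

**Proof of Theorem 2(d).** The plan is to squeeze $\rho$ between two translates of $\omega$, where Lemma 12 applies, at a small cost in $d$. For $a>0$ let
$$\rho^{(a)}=(\rho\vee\omega(\cdot-a))\wedge\omega(\cdot+a)\in\mathcal D .$$
At each point $\rho^{(a)}$ equals $\rho$, or $\omega(\cdot-a)\in[\rho,\omega]$, or $\omega(\cdot+a)\in[\omega,\rho]$; so it lies between $\rho$ and $\omega$, and $|(\rho^{(a)})^2-\rho^2|\le|\rho^2-\omega^2|$, which is integrable. As $a\to\infty$, $\omega(x-a)\to0$ and $\omega(x+a)\to1$, so $\rho^{(a)}\to\rho$ pointwise, and $d(\rho^{(a)},\rho)\to0$ by dominated convergence.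

Since $S$ is order preserving, commutes with translations and fixes $\omega$, we have $\omega(\cdot-a)\le S^k\rho^{(a)}\le\omega(\cdot+a)$ for all $k$. By Lemma 12, $S^k\rho^{(a)}$ converges in $d$ to a fixed point $v$ with $b(v)=b_a:=b(\rho^{(a)})$. The translate $\omega(\cdot-b_a)$ is also a fixed point, with mean $b_a$, so $v=\omega(\cdot-b_a)$. Since $b(\rho)=0$, $|b_a|\le d(\rho^{(a)},\rho)$; and $d(\omega(\cdot-b_a),\omega)=|b_a|$. Therefore, using Lemma 5,
$$\limsup_kd(S^k\rho,\omega)\le d(\rho,\rho^{(a)})+|b_a|\le2\,d(\rho^{(a)},\rho)\to0\qquad(a\to\infty).\qquad\square$$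

## 11. An exponential rate from a weighted distance

Lemma 5 gives strict contraction but no factor. It gains because $\Phi(\rho\vee\sigma)$ strictly exceeds $\Phi\rho\vee\Phi\sigma$, and this gain can be estimated only when the difference of $\rho$ and $\sigma$ has a good part of its mass in a bounded window. The left end is under control by Lemma 11; mass far to the right is the difficulty. So we add to $d$ a weight $e^{\theta x}$ and prove two estimates: the weighted mass shrinks by a fixed factor, up to a multiple of the unweighted mass (Lemma 13), and mass in a window produces a definite gain (Lemma 14).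

Fix $\theta=\frac18$ and $K_0\ge14$ with $C_0e^{-(K_0-2)/4}\le\frac1{10}$. Fix $k\ge0$. Let $\rho\in\{\bar\rho_k,\omega\}$ and $\hat\rho=\bar\rho_k\vee\omega\ge\rho$, and put $r=\Phi\rho$, $\hat r=\Phi\hat\rho$,
$$m=\hat\rho^2-\rho^2\ge0,\qquad m'(x)=(\hat r^2-r^2)(x+2)\ge0 .$$
By Lemma 5, $\int m'=\int m$. Here $r=\bar\rho_{k+1}(\cdot-2)$ or $r=\omega(\cdot-2)$. So by Lemma 11: $\rho=\hat\rho=0$ on $(-\infty,-18)$; $1-\rho$ and $1-r$ are $O(e^{-x/4})$, uniformly in $k$; and $\rho(u)\ge r(u)\ge\frac9{10}$ for $u\ge K_0$.

**Lemma 13.** $\int e^{\theta x}m'\,dx\le0.92\int e^{\theta x}m\,dx+B\int m$, with $B$ independent of $k$.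

**Step 1: reduction to $c-\hat c$.** This step uses the conservation law to express $\hat r^2-r^2$. Let $c,\hat c$ belong to $\rho,\hat\rho$ as in Lemma 4. Then $\hat r^2-r^2=m+2(\hat c-c)'$ a.e. For $t\le-18$, $c=\hat c=1$. Moreover $0\le c(t)=\frac12\int_t^\infty(\rho^2-r^2)\le\int_t^\infty(1-r)=O(e^{-t/4})$, and likewise for $\hat c$ since $\hat r\ge r$. As $\theta<\frac14$, integrating by parts gives
$$\int e^{\theta t}(\hat r^2-r^2)\,dt=\int e^{\theta t}m\,dt+2\theta\int e^{\theta t}(c-\hat c)\,dt.\tag{11.1}$$

**Step 2: interpolation.** This step computes $c(t)-\hat c(t)$ exactly, by moving from $\tau$ to $\hat\tau$ along a segment and again using that $g$ is a critical point of $J$. Fix $t>-18$. For $0\le\lambda\le1$ let $\tau^\lambda=(1-\lambda)\tau+\lambda\hat\tau$. It is nondecreasing, left-continuous, finite and $\ge-18$, so it is the quantile function of some $\rho^\lambda\in\mathcal D$; since $\hat\tau\le\tau^\lambda\le\tau$, $\rho\le\rho^\lambda\le\hat\rho$. Write $\kappa^\lambda,T^\lambda,h^\lambda,g^\lambda,r^\lambda,J^\lambda$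 for the corresponding objects, at time $t$ unless indicated, and $\Delta(p)=\tau(p)-\hat\tau(p)\ge0$. For fixed $(p,q)$, $\kappa^\lambda(p,q)=(t-\tau^\lambda(p\vee q))_+\in[0,t+18]$ is nondecreasing and Lipschitz in $\lambda$, with derivative $\Delta(p\vee q)1_{\tau^\lambda(p\vee q)<t}$ for a.e. $\lambda$. By Lemma 3(1),(3), used with kernels at the fixed time $t$, $\lambda\mapsto h^\lambda(p)$ is nondecreasing and continuous.

For $\lambda<\lambda'$ write $J^{\lambda'}(g^{\lambda'})-J^\lambda(g^\lambda)$ as the sum of $J^{\lambda'}(g^{\lambda'})-J^\lambda(g^{\lambda'})$ and $J^\lambda(g^{\lambda'})-J^\lambda(g^\lambda)$. With $g=g^{\lambda'}$, the first is $\langle g,(T^{\lambda'}-T^\lambda)1\rangle-\frac12\langle g,(T^{\lambda'}-T^\lambda)g\rangle$, and $g(p)+g(q)-g(p)g(q)=1-h^{\lambda'}(p)h^{\lambda'}(q)$. The second is $O(\int(g^{\lambda'}-g^\lambda)^2)$, exactly as in Step 3 of Lemma 4, with a constant depending only on $t$, because $g^\lambda\ge e^{-(t+18)}$. So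
$$J^{\lambda'}(g^{\lambda'})-J^\lambda(g^\lambda)=\tfrac12\iint(\kappa^{\lambda'}-\kappa^\lambda)(p,q)\,\big(1-h^{\lambda'}(p)h^{\lambda'}(q)\big)\,dp\,dq+O\Big(\int(g^{\lambda'}-g^\lambda)^2\Big).$$
Sum over partitions of $[0,1]$ with mesh tending to $0$. The error terms vanish as in Step 4 of Lemma 4, by monotonicity and continuity of $\lambda\mapsto g^\lambda(p)$. For each $(p,q)$ the main terms are Riemann–Stieltjes sums of a continuous function against a monotone absolutely continuous one, bounded by $t+18$, so dominated convergence applies. As $J=-c$ at the critical point, using symmetry in $(p,q)$,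
$$c(t)-\hat c(t)=\int_0^1dp\int_0^1d\lambda\ \Delta(p)\,1_{\tau^\lambda(p)<t}\int_0^p\big(1-h_t^\lambda(p)h_t^\lambda(q)\big)\,dq.\tag{11.2}$$

**Step 3: the inner integral.** This step bounds it by a multiple of $p$ with exponential decay. Let $s=\tau^\lambda(p)<t$ and $E(s,t)=e^{-\int_s^tr}$. By Lemma 3(4) for $\rho^\lambda$ and $r^\lambda\ge r$: $g_t^\lambda(p)\le E(s,t)$; and for $q\le p$, so that $\tau^\lambda(q)\le s$, $g_t^\lambda(q)\le E(s,t)\,g_s^\lambda(q)$. Since $p\le\rho^\lambda(s)$, and $h_s^\lambda$ vanishes on $(\rho^\lambda(s),1)$,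
$$\int_0^pg_s^\lambda\le\min\Big(p,\int_0^{\rho^\lambda(s)}g_s^\lambda\Big)=\min\big(p,\rho^\lambda(s)-r^\lambda(s)\big)\le\min(p,1-r(s)).$$
As $1-h_t^\lambda(p)h_t^\lambda(q)\le g_t^\lambda(p)+g_t^\lambda(q)$, the inner integral is at most
$$E(s,t)\big(p+\min(p,1-r(s))\big)\le E(s,t)\,b(s)\,p,\qquad b(s)=\begin{cases}2,&s\le K_0,\\\frac{10}9,&s>K_0.\end{cases}$$
For the second case: $1-r(s)\le\frac1{10}$, and $\tau^\lambda(p)=s>K_0$ means $p>\rho^\lambda(K_0)\ge\rho(K_0)\ge\frac9{10}$, so $1-r(s)\le\frac p9$.

**Step 4: back to $m$.** This step changes variables and completes the estimate. In (11.2) substitute $s=\tau^\lambda(p)$, $ds=-\Delta(p)\,d\lambda$; for fixed $p$, $s$ runs between $\hat\tau(p)$ and $\tau(p)$. Since $\hat\tau(p)\le s<\tau(p)$ iff $\rho(s)<p\le\hat\rho(s)$, $\int_0^1p\,1_{\hat\tau(p)\le s<\tau(p)}\,dp=\int_{\rho(s)}^{\hat\rho(s)}p\,dp=\frac12m(s)$. So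
$$c(t)-\hat c(t)\le\tfrac12\int_{-\infty}^tb(s)\,m(s)\,E(s,t)\,ds .$$
For $s>K_0$, $r\ge0.9$ on $[s,\infty)$ and $\int_s^\infty e^{\theta t}E(s,t)\,dt\le e^{\theta s}/(0.9-\theta)$. For $s\le K_0$ the same integral is at most $\int_{-\infty}^{K_0}e^{\theta t}\,dt+e^{\theta K_0}/(0.9-\theta)$, a constant. Hence by (11.1)
$$\int e^{\theta t}(\hat r^2-r^2)\,dt\le\Big(1+\frac{10}9\cdot\frac{0.125}{0.775}\Big)\int e^{\theta t}m\,dt+B'\int m .$$
The bracket is at most $1.1793$. Since $\int e^{\theta x}m'\,dx=e^{-2\theta}\int e^{\theta t}(\hat r^2-r^2)\,dt$ and $e^{-1/4}\cdot1.1793<0.92$, the lemma follows. $\square$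

**Lemma 14.** For every $K\ge K_0$ there is $\eta=\eta(K)>0$, independent of $k$, with $m'(x)\ge\eta\int_{-\infty}^Km$ for $x\in[K,K+1]$.

*Proof.* Let $t=x+2\in[K+2,K+3]$. From $e^{-a}-e^{-b}\ge e^{-b}(b-a)$, $\hat T_t\hat h_t\le t+18\le K+21$ and $\hat h_t\ge h_t$,
$$\hat h_t-h_t=e^{-T_th_t}-e^{-\hat T_t\hat h_t}\ge e^{-\hat T_t\hat h_t}(\hat T_t\hat h_t-T_th_t)\ge e^{-(K+21)}(\hat T_t-T_t)h_t .$$
Integrate over $p$, and put $A(y)=\int_0^yh_t$:
$$\hat r(t)-r(t)\ge e^{-(K+21)}\int_{-\infty}^t\big[\hat\rho(s)A(\hat\rho(s))-\rho(s)A(\rho(s))\big]\,ds .$$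
For $q\le\rho(K)$ we have $\tau(q)\le K$, so $h_t(q)\ge1-e^{-\int_K^{K+2}r}\ge1-e^{-1.8}\ge\frac12$. As $\rho(K)\ge0.9$, $A(y)\ge\frac12\min(y,0.9)\ge0.4y$ on $[0,1]$. So the bracket equals $\int_{\rho(s)}^{\hat\rho(s)}(A(y)+yh_t(y))\,dy\ge\int_{\rho(s)}^{\hat\rho(s)}0.4\,y\,dy=0.2\,m(s)$. Since $\hat r(t)+r(t)\ge1$, $m'(x)=(\hat r(t)-r(t))(\hat r(t)+r(t))\ge0.2\,e^{-(K+21)}\int_{-\infty}^tm$, and the lemma holds with $\eta=0.2\,e^{-(K+21)}$. $\square$

**Proof of Theorem 2(b), Step 1: a weighted distance.** This step sets up a quantity $Z_k$ that will contract. Let $m_1=\hat\rho^2-\bar\rho_k^2$ and $m_2=\hat\rho^2-\omega^2$, with $m_1',m_2'$ as above. The means of $\bar\rho_k^2$ and $\omega^2$ are both $0$, so $\int m_1=\int m_2=:\mu$. At each point $m_1$ or $m_2$ vanishes, so $|\bar\rho_k^2-\omega^2|=m_1+m_2$. Since $S\omega=\omega$, $|\bar\rho_{k+1}^2-\omega^2|=|m_1'-m_2'|$. Put $\Theta=\int e^{\theta x}(m_1+m_2)\,dx$ and, with $\beta>0$ to be chosen,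
$$Z_k=\int(1+\beta e^{\theta x})\,|\bar\rho_k^2-\omega^2|\,dx=2\mu+\beta\Theta<\infty .$$
Let $\lambda=0.92$. As $|m_1'-m_2'|=m_1'+m_2'-2\min(m_1',m_2')$, and $\int m_i'=\mu$, Lemma 13 gives
$$Z_{k+1}\le2\mu+\beta(\lambda\Theta+2B\mu)-2\int\min(m_1',m_2')\,dx.\tag{11.3}$$

**Step 2: choice of constants and two cases.** This step shows $Z_{k+1}\le\alpha Z_k$ with a fixed $\alpha<1$. We may assume $B>0$. Choose in order $R=4B/(1-\lambda)$; $K\ge K_0$ with $e^{-\theta K}R\le\frac12$; $\eta=\eta(K)$ from Lemma 14; and $\beta=\eta/(4B)$.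

Suppose first that $\Theta\le R\mu$. Then $\int_{-\infty}^Km_i\ge\mu-e^{-\theta K}\Theta\ge\mu/2$ for $i=1,2$. By Lemma 14 both $m_i'\ge\eta\mu/2$ on $[K,K+1]$, so $\int\min(m_1',m_2')\ge\eta\mu/2$. As $2B\beta\mu=\eta\mu/2$, (11.3) gives
$$Z_{k+1}\le\big(2-\tfrac\eta2\big)\mu+\beta\lambda\Theta\le\max\big(1-\tfrac\eta4,\lambda\big)Z_k .$$

Suppose now that $\Theta>R\mu$. Then $2B\mu\le\frac{1-\lambda}2\Theta$, so (11.3) gives $Z_{k+1}\le2\mu+\beta\lambda'\Theta$ with $\lambda'=\frac{1+\lambda}2<1$. The quotient $(2\mu+\beta\lambda'\Theta)/(2\mu+\beta\Theta)$ increases with $\mu/\Theta<1/R$, so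
$$Z_{k+1}\le\frac{2/R+\beta\lambda'}{2/R+\beta}\,Z_k .$$
In both cases $Z_{k+1}\le\alpha Z_k$ with the same $\alpha<1$, independent of $k$, and hence $Z_k\le\alpha^kZ_0$.

**Step 3: consequences.** This step translates the decay of $Z_k$ into the statements of the theorem. All functions here vanish on $(-\infty,-18)$, and $1+|x|\le C(1+\beta e^{\theta x})$ on $[-18,\infty)$. So $\int|\bar\rho_k^2-\omega^2|\,dx\le C\alpha^kZ_0$ and
$$|V_k-V_\infty|\le2\int|x|\,|\bar\rho_k^2-\omega^2|\,dx\le C'\alpha^k .$$
By (7.1), $|\gamma_k-(2k-1)|=\frac14|V_k-V_{k-1}|\le C''\alpha^k$, and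
$$\sum_{i\le k}\gamma_i=k^2+\tfrac14V_k=k^2+\tfrac14V_\infty+O(\alpha^k).$$
That $V_\infty\in(0,\infty)$ was shown in Sections 9 and 10. $\square$
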